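\title{Torsion in the homology of ordered configuration spaces of graphs}

\begin{abstract}
We construct a finite connected graph $G$ with $20$ vertices and $55$ edges such that the third integral homology group of the space of five distinct labeled points on $G$ contains an element of order $3$. So the homology of ordered configuration spaces of finite graphs is not always torsion-free. More generally, for every $q\ge 3$ and $n\ge q+2$ there is a finite graph whose $n$-th ordered configuration space has $3$-torsion in degree $q$. The proof is self-contained. Configuration spaces in which collisions are allowed at chosen vertices are homotopy retracts of ordinary configuration spaces of graphs; one such space carries the homology of chessboard complexes; and an explicit cochain exhibits $3$-torsion in the $5\times5$ chessboard complex.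
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For a topological space $X$ and a natural number $n$, put $\mathbf n=\{1,\dots,n\}$ and let
\[
\mathrm{Conf}_n(X)=\{(x_1,\dots,x_n)\in X^n:\ x_s\ne x_{s'}\text{ for }s\ne s'\}
\]
be the $n$-th \emph{ordered configuration space} of $X$, the space of injective maps $\mathbf n\to X$. We think of $x_s$ as the position of a particle with label $s$. A \emph{finite graph} is a connected one-dimensional CW complex with finitely many cells; loops and multiple edges are allowed. Homology and cohomology have integer coefficients. The problem, taken from Chettih and L\"utgehetmann \cite{CL}, is to prove or disprove the following statement.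

\begin{quote}
\emph{For every finite graph $G$, every natural number $n$ and every $q\ge0$, the group $H_q(\mathrm{Conf}_n(G);\mathbb Z)$ is torsion-free.}
\end{quote}

The simplest cases suggest that the statement is true. For $n=1$ the space is $G$, whose homology is free. The ambient space $G^n$ has free homology by the K\"unneth theorem. On an interval the particles cannot pass each other, and $\mathrm{Conf}_n([0,1])$ is a disjoint union of $n!$ convex sets, one for each order. On a circle one rotates the last particle to a base point and finds $\mathrm{Conf}_n(S^1)\cong S^1\times\mathrm{Conf}_{n-1}((0,1))$, which is homotopy equivalent to $(n-1)!$ circles. A torsion class is a cycle that bounds only after it is repeated several times, and a graph seems to leave no room for such twisting. Nevertheless the statement is false.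

For $n,k\ge1$ let $G_{n,k}$ be the graph with vertices $a_s,b_s$ $(1\le s\le n)$ and $c_j,d_j$ $(1\le j\le k)$ and with edges $a_sc_j$, $c_jd_j$, $d_jb_s$ for all $s$ and $j$. It consists of two complete bipartite graphs joined by the $k$ \emph{bridges} $c_jd_j$. The graph $G_{5,5}$ has $20$ vertices and $25+5+25=55$ edges.

\begin{theorem}\label{thm:main}
The group $H_3(\mathrm{Conf}_5(G_{5,5});\mathbb Z)$ has an element of order $3$.
\end{theorem}

\begin{theorem}\label{thm:range}
For every $r\ge0$ there is one finite connected graph $G_r$ such that $H_q(\mathrm{Conf}_n(G_r);\mathbb Z)$ has an element of order $3$ for all $n\ge5+r$ and all $3\le q\le 3+r$. Hence for every $q\ge3$ and $n\ge q+2$ there is a finite graph whose $n$-th ordered configuration space has $3$-torsion in $H_q$.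
\end{theorem}

We make no claim about torsion in degrees $q=1,2$.

The first step of the proof is to allow some collisions. For a graph $\Gamma$ and a set $W$ of its vertices, called \emph{sinks}, let
\[
\mathrm{Conf}_n(\Gamma,W)=\{x\in\Gamma^n:\ \text{if } x_s=x_{s'}\text{ with }s\ne s',\text{ then }x_s\in W\}.
\]
Any number of particles may sit at a sink, and everywhere else they must be distinct. Such spaces are easier to compute with, and their homology occurs in ordinary configuration spaces.

\begin{theorem}\label{thm:sinks}
Let $\Gamma$ be a finite connected graph with at least one edge, $W$ a set of its vertices and $n$ a natural number. Then there are a finite connected graph $U$ and maps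
\[
\mathrm{Conf}_n(\Gamma,W)\to\mathrm{Conf}_n(U)\to\mathrm{Conf}_n(\Gamma,W)
\]
whose composite is homotopic to the identity. So $H_*(\mathrm{Conf}_n(\Gamma,W))$ is a direct summand of $H_*(\mathrm{Conf}_n(U))$.
\end{theorem}

The second step applies this to two sinks joined by $k$ edges. For a finite set $S$ the \emph{chessboard complex} $M_{S,k}$ is the simplicial complex whose vertices are the squares of the board $S\times\{1,\dots,k\}$ and whose simplices are the nonempty sets of squares with no two in a common row or column, that is, the placements of non-attacking rooks. We write $M_{n,k}=M_{\mathbf n,k}$. The complex $M_{\emptyset,k}$ is empty, and its reduced homology is $\widetilde H_{-1}(\emptyset)=\mathbb Z$.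

\begin{corollary}\label{cor:chess}
The group $\bigoplus_{S\subseteq\mathbf n}\widetilde H_{q-1}(M_{S,k};\mathbb Z)$ is a direct summand of $H_q(\mathrm{Conf}_n(G_{n,k});\mathbb Z)$. In particular $H_3(\mathrm{Conf}_n(G_{n,5});\mathbb Z)$ contains $(\mathbb Z/3)^{\binom n5}$.
\end{corollary}

The third step, in Section~\ref{sec:torsion}, finds an element of order $3$ in $H_2(M_{5,5})$.

One notion organizes the first two steps. A space $X$ is a \emph{homotopy retract} of $X'$ if there are maps $i\colon X\to X'$ and $r\colon X'\to X$ with $ri$ homotopic to the identity. Then $r_*i_*=\mathrm{id}$ on homology, so $H_q(X')=i_*H_q(X)\oplus\ker r_*$ and $H_q(X)$ is a direct summand of $H_q(X')$. A homotopy retract of a homotopy retract is a homotopy retract. Throughout, $\langle x\rangle=\min(1,\max(0,x))$ is the point of $[0,1]$ nearest to the real number $x$.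

\section{Two particles on the letter H}\label{sec:H}

The first two steps are already visible for $n=2$ and $k=1$. Let $\Gamma=[0,1]$ with both ends $v=0$ and $w=1$ as sinks. Then $Z=\mathrm{Conf}_2(\Gamma,\{v,w\})$ is the unit square without the open diagonal $\{(t,t):0<t<1\}$; see Figure~\ref{fig:H}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.4]
\fill[gray!15] (0,0) rectangle (1,1);
\draw[white,line width=3pt] (0.02,0.02)--(0.98,0.98);
\draw[dashed] (0,0)--(1,1);
\draw[very thick] (0,0) rectangle (1,1);
\draw[->] (.3,.2)--(.47,.03); \draw[->] (.2,.3)--(.03,.47);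
\draw[->] (.55,.45)--(.95,.05); \draw[->] (.45,.55)--(.05,.95);
\draw[->] (.8,.7)--(.97,.53); \draw[->] (.7,.8)--(.53,.97);
\node[below left] at (0,0) {$(v,v)$}; \node[above right] at (1,1) {$(w,w)$};
\draw[very thick] (2.1,1)--(2.5,.5)--(3.2,.5)--(3.6,1);
\draw (2.1,0)--(2.5,.5); \draw (3.2,.5)--(3.6,0);
\fill (2.1,1) circle (.025) node[left] {$a_1$};
\fill (2.1,0) circle (.025) node[left] {$a_2$};
\fill (3.6,1) circle (.025) node[right] {$b_1$};
\fill (3.6,0) circle (.025) node[right] {$b_2$};
\fill (2.5,.5) circle (.025) node[below right] {$c_1$};
\fill (3.2,.5) circle (.025) node[below left] {$d_1$};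
\end{tikzpicture}
\caption{Left: the positions $(t_1,t_2)$ of two particles on an interval that may collide only at the ends $v,w$ form a square without its open diagonal; the arrows, along which $t_1+t_2$ is constant, retract it onto the boundary. Right: the graph $G_{2,1}$, with the route of particle $1$ from $a_1$ to $b_1$ in bold.}
\label{fig:H}
\end{figure}

\emph{A finite complex inside $Z$.} Let $Y$ be the boundary of the square: the configurations with at most one particle in the open interval. Push the two particles apart, keeping the sum $\sigma=t_1+t_2$ fixed, until one of them reaches an end. Where $t_1\le t_2$ this is the map $(t_1,t_2)\mapsto(\langle\sigma-1\rangle,\langle\sigma\rangle)$, and where $t_1\ge t_2$ it is the mirror image. The two formulas agree at the two corners, which are the only points of $Z$ where both apply. So $Z$ retracts onto the circle $Y$. The group $H_1(Y)=\mathbb Z$ is the group $\widetilde H_0(M_{2,1})$ of Corollary~\ref{cor:chess}: the complex $M_{2,1}$ consists of two points, because either particle, but not both, can leave the corner $(v,v)$.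

\emph{Removing the sinks.} The graph $G_{2,1}$ is a letter H. Give particle $s$ the private resting places $a_s$ and $b_s$ instead of $v$ and $w$, and let $f_s\colon[0,1]\to G_{2,1}$ run along the path $a_s,c_1,d_1,b_s$, spending time $\frac13$ on each edge. The routes $f_1$ and $f_2$ share only the bridge, and $f_1(t_1)=f_2(t_2)$ forces $t_1=t_2\in[\frac13,\frac23]$, which does not occur in $Z$. So $f_1\times f_2$ maps $Z$ to $\mathrm{Conf}_2(G_{2,1})$. To come back, let $\kappa\colon G_{2,1}\to[0,1]$ crush the left fork to $v$, crush the right fork to $w$, and stretch the bridge over $[0,1]$. Distinct points have the same image only at $v$ or $w$, so $\kappa\times\kappa$ maps $\mathrm{Conf}_2(G_{2,1})$ to $Z$. The composite applies $\varphi(t)=\langle 3t-1\rangle$ to both coordinates. The maps $(1-\lambda)t+\lambda\varphi(t)$, strictly increasing for $\lambda<1$, deform it to the identity inside $Z$.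

Thus the circle $Y$ is a homotopy retract of $\mathrm{Conf}_2(G_{2,1})$. Concretely, the loop in which particle $1$ crosses the bridge, particle $2$ crosses, particle $1$ returns and particle $2$ returns generates a direct summand $\mathbb Z$ of $H_1(\mathrm{Conf}_2(G_{2,1}))$. Sections~\ref{sec:sinks} and~\ref{sec:Y} carry out the two constructions in general.

\section{Sinks can be built out of edges}\label{sec:sinks}

The idea for Theorem~\ref{thm:sinks} is to take $n$ copies of $\Gamma$, one for each particle, and to glue them together everywhere except near the sinks. Particle $s$ moves in its own copy, so particles near a sink do not see each other.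

\begin{proof}[Proof of Theorem~\ref{thm:sinks}]
For $n=0$ all spaces are points, so let $n\ge1$. Parametrize each edge $e$ of $\Gamma$ by $t\in[0,1]$; its two ends are its \emph{half-edges}. Put $\alpha_e=\frac13$ if the initial vertex of $e$ is a sink and $\alpha_e=0$ otherwise, and put $\beta_e=\frac23$ if the terminal vertex is a sink and $\beta_e=1$ otherwise. Let $\Gamma^\circ\subseteq\Gamma$ be the union of the non-sink vertices and the segments $e([\alpha_e,\beta_e])$. It contains no sink.

\emph{The graph $U$.} Its vertices are the non-sink vertices of $\Gamma$, a \emph{port} $p_h$ for each half-edge $h$ at a sink, and \emph{rooms} $w^{(1)},\dots,w^{(n)}$ for each $w\in W$. For each edge $e$ of $\Gamma$ there is an edge $\bar e$, which ends at the port $p_h$ for a half-edge $h$ of $e$ at a sink and at the vertex itself for a half-edge at a non-sink vertex. For each half-edge $h$ at a sink $w$ and each $s\in\mathbf n$ there is an edge from $w^{(s)}$ to $p_h$, a \emph{rung of index $s$}. Let $K\subseteq U$ be the union of the edges $\bar e$, the ports and the non-sink vertices.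

\emph{The maps $f_s\colon\Gamma\to U$.} Let $f_s$ fix the non-sink vertices, send $w\in W$ to $w^{(s)}$, map $e([\alpha_e,\beta_e])$ affinely onto $\bar e$, and map $e([0,\alpha_e])$ and $e([\beta_e,1])$, when they are not points, affinely onto the rungs of index $s$ of the corresponding half-edges. On $\Gamma^\circ$ the map $f_s$ is a bijection onto $K$ that does not depend on $s$: open segments go to open edges $\bar e$, and their endpoints go to ports and non-sink vertices. On $\Gamma\setminus\Gamma^\circ$ it is a bijection onto the union of the rooms and open rungs of index $s$. Hence each $f_s$ is injective, and for $s\ne s'$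
\begin{equation}\label{eq:meet}
f_s(x)=f_{s'}(y)\quad\text{implies}\quad x=y\in\Gamma^\circ .
\end{equation}
The graph $U$ is finite. It is connected: $f_1(\Gamma)$ is connected and contains $K$, and every room is joined to a port by a rung, since every vertex of a connected graph with at least one edge has a half-edge. If $x\in\mathrm{Conf}_n(\Gamma,W)$ and $f_s(x_s)=f_{s'}(x_{s'})$ with $s\ne s'$, then \eqref{eq:meet} gives a collision $x_s=x_{s'}$ at a point that is not a sink, which is excluded. So $f(x)=(f_1(x_1),\dots,f_n(x_n))$ defines a map $f\colon\mathrm{Conf}_n(\Gamma,W)\to\mathrm{Conf}_n(U)$.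

\emph{The way back.} The obvious map $U\to\Gamma$, which inverts every $f_s$, does not work: two particles at the same height on two rungs of one port would collide away from the sink. We therefore crush the rungs. Let $\kappa\colon U\to\Gamma$ send the rooms, rungs and ports at $w\in W$ to $w$, fix the non-sink vertices, and map $\bar e$ affinely onto $e$. Every point of $\Gamma\setminus W$ has exactly one preimage, so $\kappa(u)=\kappa(u')$ with $u\ne u'$ implies $\kappa(u)\in W$. Hence $\kappa^n$ maps $\mathrm{Conf}_n(U)$ to $\mathrm{Conf}_n(\Gamma,W)$.

\emph{The composite.} The map $\varphi=\kappa f_s$ does not depend on $s$: it fixes all vertices and acts on $e$ by $\varphi_e(t)=\langle(t-\alpha_e)/(\beta_e-\alpha_e)\rangle$. So $\kappa^nf=\varphi^n$. For $\lambda\in[0,1]$ let $\varphi_\lambda\colon\Gamma\to\Gamma$ act on $e$ by $t\mapsto(1-\lambda)t+\lambda\varphi_e(t)$. These formulas fix $t=0$ and $t=1$, so they define a homotopy from $\varphi_0=\mathrm{id}$ to $\varphi_1=\varphi$. The point is that $\varphi_\lambda^n$ preserves $\mathrm{Conf}_n(\Gamma,W)$ for every $\lambda$. For $\lambda=1$ this holds because $\varphi^n=\kappa^nf$.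 For $\lambda<1$ the formula is strictly increasing on each edge, so $\varphi_\lambda$ is a bijection fixing the vertices; thus $\varphi_\lambda(x_s)=\varphi_\lambda(x_{s'})$ with $s\ne s'$ gives $x_s=x_{s'}\in W$ and $\varphi_\lambda(x_s)=x_s\in W$. Therefore $\kappa^nf$ is homotopic to the identity of $\mathrm{Conf}_n(\Gamma,W)$.
\end{proof}

Let $\Gamma_k$ be the graph with two vertices $v,w$ and $k$ edges $e_1,\dots,e_k$, each parametrized by $t\in[0,1]$ from $v$ to $w$, and put
\[
Z_{n,k}=\mathrm{Conf}_n(\Gamma_k,\{v,w\}).
\]
For this graph with sinks, the graph $U$ of the proof is $G_{n,k}$: the rooms are $v^{(s)}=a_s$ and $w^{(s)}=b_s$, the ports of $e_j$ are $c_j$ and $d_j$, and $\bar e_j$ is the bridge $c_jd_j$. This proves the following.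

\begin{proposition}\label{prop:ZG}
The space $Z_{n,k}$ is a homotopy retract of $\mathrm{Conf}_n(G_{n,k})$.
\end{proposition}

\section{Two sinks and chessboard complexes}\label{sec:Y}

The space $Z_{n,k}$ is not a subcomplex of $\Gamma_k^n$, since diagonals are cut out of the cells. We pass to the subspace
\[
Y_{n,k}=\{x\in\Gamma_k^n:\ \text{each open edge contains at most one }x_s\}\subseteq Z_{n,k},
\]
which is the union of those product cells of $\Gamma_k^n$ in which each $e_j$ occurs at most once as a factor. A face of such a cell replaces some edge factors by vertices and is again of this kind, so $Y_{n,k}$ is a finite subcomplex. We abbreviate $Y=Y_{n,k}$ and $Z=Z_{n,k}$.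

\subsection*{The retraction}

As in Section~\ref{sec:H}, we spread out the particles on each edge and keep their order and the sum $\sigma$ of their coordinates. The sum is handed out from the front: the particle nearest to $w$ gets the coordinate $\langle\sigma\rangle$, the next one $\langle\sigma-1\rangle$, and so on. The difficulty is continuity at the moment when a particle enters or leaves an open edge; keeping the sum is what makes this moment harmless.

\begin{lemma}\label{lem:retract}
There is a continuous map $\rho\colon Z\to Y$ with $\rho|_Y=\mathrm{id}$.
\end{lemma}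

\begin{proof}
For $x\in Z$ let $I_j(x)$ be the set of labels $s$ with $x_s$ in the open edge $e_j$. The coordinates $t_s\in(0,1)$, $s\in I_j(x)$, are distinct. If $x_s$ is a vertex, put $\rho(x)_s=x_s$. If $s\in I_j(x)$, let $\rho(x)_s$ be the point of the closed edge $e_j$ with coordinate $\langle\theta_s\rangle$, where
\[
\theta_s=\sum_{i\in I_j(x)}t_i-\#\{i\in I_j(x):t_i>t_s\}
=t_s+\sum_{i\in I_j(x),\,t_i<t_s}t_i-\sum_{i\in I_j(x),\,t_i>t_s}(1-t_i).
\]
For fixed $j$ the numbers $\theta_s$ differ by nonzero integers, so at most one of them lies in $(0,1)$. Hence $\rho(x)\in Y$. If $I_j(x)=\{s\}$, then $\theta_s=t_s$; hence $\rho|_Y=\mathrm{id}$.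

For continuity we cover $Z$ by finitely many closed sets on which $\rho$ is given by a continuous formula. Fix a map $\varepsilon\colon\mathbf n\to\{1,\dots,k\}$ and a total order $\prec$ on each fiber of $\varepsilon$. Let $Z_{\varepsilon,\prec}$ be the set of $x\in Z$ such that $x_s$ lies in the closed edge $e_{\varepsilon(s)}$ for all $s$, and $t_i\le t_s$ whenever $i\prec s$. Since $v\neq w$, closed edges are embedded arcs, so the coordinates $t_s\in[0,1]$ are continuous on this set. The sets $Z_{\varepsilon,\prec}$ are closed and cover $Z$. On $Z_{\varepsilon,\prec}$ define the continuous functions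
\[
\psi_s=t_s+\sum_{i\prec s}t_i-\sum_{s\prec i}(1-t_i),
\]
where $i$ runs through the fiber of $\varepsilon$ that contains $s$. We claim that $\rho(x)_s$ is the point of $e_{\varepsilon(s)}$ with coordinate $\langle\psi_s\rangle$. If $t_s=0$, then $t_i=0$ for $i\prec s$, so $\psi_s\le0$ and the point is $v=x_s$. If $t_s=1$, then $t_i=1$ for $s\prec i$, so $\psi_s\ge1$ and the point is $w=x_s$. Let $0<t_s<1$ and $j=\varepsilon(s)$. The set $I_j(x)$ consists of the labels $i$ in the fiber with $0<t_i<1$, and on it $\prec$ is the order of the coordinates, because these are distinct. A label $i$ in the fiber with $t_i=0$ satisfies $i\prec s$ and contributes $t_i=0$ to $\psi_s$; a label with $t_i=1$ satisfies $s\prec i$ and contributes $1-t_i=0$. So $\psi_s=\theta_s$. This proves the claim, and $\rho$ is continuous.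
\end{proof}

The proof uses $x\in Z$ only to order the particles on an open edge. This is essential: for $n=2$, $k=1$ the full square $\Gamma_1^2$ does not retract onto its boundary $Y$.

\subsection*{The homology of $Y$}

The cells of $Y$ are cubes. A cube that contains a given vertex of $Y$ is determined by the choice of which particles move and along which edges, with distinct edges for distinct particles. This is a rook placement on the board $\mathbf n\times\{1,\dots,k\}$, so the link of every vertex of $Y$ is $M_{n,k}$. A change of basis shows that the global homology of $Y$, too, consists of chessboard homology.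

\begin{lemma}\label{lem:homology}
For all $q$ we have $H_q(Y_{n,k})\cong\bigoplus_{S\subseteq\mathbf n}\widetilde H_{q-1}(M_{S,k})$.
\end{lemma}

\begin{proof}
The cellular chain complex of $\Gamma_k^n$ is $C_*(\Gamma_k)^{\otimes n}$, with
\[
\partial(x_1\otimes\dots\otimes x_n)=\sum_s(-1)^{|x_1|+\dots+|x_{s-1}|}\,x_1\otimes\dots\otimes\partial x_s\otimes\dots\otimes x_n ,
\]
where $|x|$ is the degree. The subcomplex $C_*(Y)$ has as a basis the tensors with $x_s\in\{v,w,e_1,\dots,e_k\}$ in which each $e_j$ occurs at most once. All edges have the same boundary $\partial e_j=w-v$. Put $u=w-v$; then $\{v,u\}$ is a basis of $C_0(\Gamma_k)$. For a fixed choice of the edge factors, the remaining factors span a tensor power of $C_0(\Gamma_k)$, in which we pass to the new basis. So the tensors with $x_s\in\{v,u,e_1,\dots,e_k\}$, each $e_j$ occurring at most once, form a basis of $C_*(Y)$.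

In this basis the boundary of a tensor is the sum of the tensors obtained by replacing one factor $e_j$ by $u$, with the sign $(-1)^i$, where $i$ is the number of edge factors to its left. The factors $v$ are never created or changed, so $C_*(Y)$ is the direct sum over $S\subseteq\mathbf n$ of the subcomplexes $C^S_*$ spanned by the tensors with $\{s:x_s\ne v\}=S$. Such a tensor is determined by the set $\{(s,j):x_s=e_j\}\subseteq S\times\{1,\dots,k\}$, which is either empty or a simplex of $M_{S,k}$, and each such set occurs. A tensor of degree $q$ gives a set of $q$ squares, of dimension $q-1$. Order its squares by $s$ and number them from $0$. Replacing the $i$-th edge factor by $u$ deletes the $i$-th square, with sign $(-1)^i$. So $C^S_*$ is the augmented simplicial chain complex of $M_{S,k}$, with the empty set as generator in degree $-1$, shifted up by one. Its homology in degree $q$ is $\widetilde H_{q-1}(M_{S,k})$.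
\end{proof}

\begin{example}
Let $n=2$, $k=3$. The complex $M_{2,3}$ joins $(1,j)$ to $(2,j')$ for $j\ne j'$ and is the hexagon $(1,1),(2,2),(1,3),(2,1),(1,2),(2,3)$. The set $S=\emptyset$ gives $H_0(Y)=\mathbb Z$, each one-element set gives three points and contributes $\mathbb Z^2$ to $H_1(Y)$, and $S=\{1,2\}$ gives $H_2(Y)=\mathbb Z$. Indeed $Y_{2,3}$ has $4$ vertices, $12$ edges and $6$ squares, and all vertex links are hexagons: it is a closed surface of Euler characteristic $-2$.
\end{example}

By Lemma~\ref{lem:retract} and Proposition~\ref{prop:ZG}, the complex $Y_{n,k}$ is a homotopy retract of $\mathrm{Conf}_n(G_{n,k})$. With Lemma~\ref{lem:homology} this proves the first assertion of Corollary~\ref{cor:chess}.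

\section{Three-torsion in the $5\times5$ chessboard complex}\label{sec:torsion}

\begin{proposition}\label{prop:torsion}
The group $H_2(M_{5,5};\mathbb Z)$ has an element of order $3$.
\end{proposition}

Let $M=M_{5,5}$. It has $\binom53^2\,3!=600$ simplices of dimension $2$ and $\binom54^2\,4!=600$ of dimension $3$, too many for a direct computation by hand. We use symmetry to cut the relevant group of cochains down to rank one.

\subsection*{Cochains and averaging}

For a finite simplicial complex $M$ let $C^q(M)$ be the group of integer-valued functions $\omega$ on the tuples $(z_0,\dots,z_q)$ of distinct vertices that span a simplex, such that permuting the entries multiplies $\omega$ by the sign of the permutation. With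
\[
\delta\omega(z_0,\dots,z_{q+1})=\sum_i(-1)^i\,\omega(z_0,\dots,\widehat{z_i},\dots,z_{q+1})
\]
these groups form a complex that computes $H^*(M;\mathbb Z)$. The universal coefficient theorem gives $H^{q+1}(M)\cong\mathrm{Hom}(H_{q+1}(M),\mathbb Z)\oplus\mathrm{Ext}(H_q(M),\mathbb Z)$; the first summand is free and the second is isomorphic to the torsion subgroup of $H_q(M)$. So it suffices to find an element of order $3$ in $H^3(M_{5,5})$.

Such an element arises from a cochain $\omega\in C^2(M)$ whose coboundary is divisible by $3$: the class of $\zeta=\delta\omega/3$ is killed by $3$. The difficulty is to show that $\zeta$ is not the coboundary of some other cochain. If $C^2(M)$ were generated by $\omega$ alone, as in the cellular cochains of a sphere with a $3$-cell attached by a map of degree $3$, this would be immediate. A group of order prime to $3$ lets us average and reduce to this situation.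

Let a finite group $\mathcal G$ act simplicially on $M$, and let $\chi\colon\mathcal G\to\{\pm1\}$ be a homomorphism. The group acts on tuples entrywise. Put
\[
C^q_\chi=\{\omega\in C^q(M):\ \omega(g\sigma)=\chi(g)\,\omega(\sigma)\text{ for all }g\in\mathcal G\text{ and all tuples }\sigma\}.
\]
The formula for $\delta$ shows that $\delta$ commutes with $\omega\mapsto\omega(g\,\cdot)$, so $\delta C^q_\chi\subseteq C^{q+1}_\chi$.

\begin{lemma}\label{lem:average}
Let $p$ be a prime that does not divide $|\mathcal G|$. Suppose that $C^q_\chi=\mathbb Z\omega$, that $\delta\omega\ne0$ and that all values of $\delta\omega$ are divisible by $p$. Then $H^{q+1}(M;\mathbb Z)$ has an element of order $p$.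
\end{lemma}

\begin{proof}
Put $\zeta=\delta\omega/p$, a nonzero element of $C^{q+1}_\chi$. From $p\,\delta\zeta=\delta\delta\omega=0$ we get $\delta\zeta=0$, and $p[\zeta]=[\delta\omega]=0$. It remains to show $[\zeta]\neq0$. Define $(T\xi)(\sigma)=\sum_{g\in\mathcal G}\chi(g)\,\xi(g\sigma)$ for any cochain $\xi$. The operator $T$ commutes with $\delta$. Substituting $gh$ for the summation variable gives $(T\xi)(h\sigma)=\chi(h)(T\xi)(\sigma)$, so $T$ takes values in $C^*_\chi$; and $T\xi=|\mathcal G|\,\xi$ for $\xi\in C^*_\chi$, as $\chi^2=1$. If $\zeta=\delta\xi$ with $\xi\in C^q(M)$, then $T\xi=c\,\omega$ for some integer $c$, and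
\[
|\mathcal G|\,\zeta=T\zeta=\delta T\xi=c\,\delta\omega=cp\,\zeta .
\]
Since $\zeta\ne0$, this gives $|\mathcal G|=cp$, a contradiction.
\end{proof}

\subsection*{The group and the cochain}

The group of all row and column permutations has order divisible by $3$, so we need a subgroup, large enough to have few orbits on the $600$ triangles. Index rows and columns by the field $\mathbb F_5$, so that the square $(x,y)$ lies in row $x$ and column $y$. Let $A=\{x\mapsto ax+b:\ a\in\mathbb F_5^*,\ b\in\mathbb F_5\}$ be the affine group, of order $20$, and let $\mathcal G=A\times A$, of order $400$, act by $(g,g')(x,y)=(gx,g'y)$. Let $\eta\colon\mathbb F_5^*\to\{\pm1\}$ be the Legendre symbol, the homomorphism with $\eta(\pm1)=1$ and $\eta(\pm2)=-1$, and put $\chi(g,g')=\eta(a)\eta(a')$, where $a,a'$ are the linear parts of $g,g'$.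

To write down an element of $C^2_\chi$ we must orient triangles in a way that $\mathcal G$ respects. For this we single out one of the three rows and one of the three columns of a triangle. Three vertices of a regular pentagon always form an isosceles triangle, and we take its apex. In formulas, let $T\subset\mathbb F_5$ have three elements and complement $\{y,y'\}$. Put
\[
m=(y+y')/2,\qquad d=(y-y')/4\neq0 ,
\]
where $d$ is determined up to sign. Then $y=m+2d$ and $y'=m-2d$. As $m,m\pm d,m\pm2d$ are the five elements of $\mathbb F_5$, we get $T=\{m-d,m,m+d\}$. We call $m$ the \emph{middle} and $\pm d$ the \emph{step} of $T$. The sign $\eta(d)$ is well defined because $\eta(-1)=1$; it is $+1$ if $T$ consists of three consecutive vertices of the pentagon and $-1$ otherwise. For $g\colon x\mapsto ax+b$ the set $gT$ has complement $\{gy,gy'\}$, so its middle is $gm$ and its step is $\pm ad$.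

Let $\sigma$ be a $2$-simplex of $M$. Let $m,\pm d$ be the middle and step of its set of rows and $m',\pm d'$ those of its set of columns. Let $P$ be its square in row $m$ and $Q$ its square in column $m'$. Call $\sigma$ \emph{centered} if $P=Q$ and \emph{skew} if $P\neq Q$; in the skew case let $N$ be the third square. Define $\omega\in C^2(M)$ to vanish on centered simplices and by
\[
\omega(P,Q,N)=\eta(d)\,\eta(d')
\]
on skew simplices, extended to the other orderings by the sign rule.

\begin{lemma}\label{lem:rankone}
$C^2_\chi=\mathbb Z\,\omega$.
\end{lemma}

\begin{proof}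
An element $(g,g')$ carries middles to middles. So it preserves the two types of simplices, carries the triple $(P,Q,N)$ of $\sigma$ to that of $(g,g')\sigma$, and multiplies $\eta(d)\eta(d')$ by $\eta(a)\eta(a')$. Hence $\omega\in C^2_\chi$.

Let $\xi\in C^2_\chi$. If $\sigma$ is centered, then $P=(m,m')$, and after a choice of the sign of $d'$ the other squares are $X=(m+d,m'+d')$ and $X'=(m-d,m'-d')$. The element $(x\mapsto2m-x,\ y\mapsto2m'-y)$ has $\chi=\eta(-1)^2=1$, fixes $P$ and exchanges $X$ and $X'$. So $\xi(P,X,X')=\xi(P,X',X)=-\xi(P,X,X')$, and $\xi$ vanishes on $\sigma$.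

If $\sigma$ is skew, then $P$ is not in column $m'$ and $Q$ is not in row $m$. Fix the signs of $d$ and $d'$ by $P=(m,m'+d')$ and $Q=(m+d,m')$; the remaining row and column give $N=(m-d,m'-d')$. Conversely, every $(m,d,m',d')\in(\mathbb F_5\times\mathbb F_5^*)^2$ defines by these formulas a skew simplex with these data. The element $(g,g')$ sends $(m,d,m',d')$ to $(gm,ad,g'm',a'd')$, and this action is transitive. So $\xi$ is determined by its value $c$ on the triple $(P,Q,N)$ with data $(0,1,0,1)$, where $\omega$ equals $1$. Therefore $\xi=c\,\omega$.
\end{proof}

\begin{example}\label{ex:simplex}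
We compute $\delta\omega$ on $z_0=(1,1)$, $z_1=(3,3)$, $z_2=(4,2)$, $z_3=(2,4)$. The sets that occur are $\{2,3,4\}$ with middle $3$ and $\{1,2,3\}$ with middle $2$, both of step $\pm1$, and $\{1,2,4\}$ with middle $4$ and $\{1,3,4\}$ with middle $1$, both of step $\pm2$.
\begin{itemize}
\item Without $z_0$: rows and columns $\{2,3,4\}$, so $P=Q=z_1$ and $\omega(z_1,z_2,z_3)=0$.
\item Without $z_1$: rows and columns $\{1,2,4\}$, so $P=z_2$, $Q=z_3$, and $\omega(z_0,z_2,z_3)=\omega(z_2,z_3,z_0)=(-1)(-1)=1$.
\item Without $z_2$: rows $\{1,2,3\}$, columns $\{1,3,4\}$, so $P=z_3$, $Q=z_0$, and $\omega(z_0,z_1,z_3)=\omega(z_3,z_0,z_1)=-1$.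
\item Without $z_3$: rows $\{1,3,4\}$, columns $\{1,2,3\}$, so $P=z_0$, $Q=z_2$, and $\omega(z_0,z_1,z_2)=-\omega(z_0,z_2,z_1)=1$.
\end{itemize}
Thus $\delta\omega(z_0,z_1,z_2,z_3)=0-1+(-1)-1=-3$. The character $\chi$ is what aligns the three signs. For the trivial character the proof of Lemma~\ref{lem:rankone} also gives rank one, with generator $\omega_0(P,Q,N)=1$, but $\delta\omega_0(z_0,z_1,z_2,z_3)=0-1+1-(-1)=1$ is not divisible by $3$.
\end{example}

\begin{lemma}\label{lem:values}
The cochain $\delta\omega$ takes only the values $0,3,-3$, and $\delta\omega\neq0$.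
\end{lemma}

\begin{proof}
Example~\ref{ex:simplex} shows $\delta\omega\ne0$. A $3$-simplex misses one row and one column. Since $\delta\omega\in C^3_\chi$ and $\chi$ is trivial on translations, we may assume that row $0$ and column $0$ are missed. The element $3$ generates $\mathbb F_5^*$, with $3^0,3^1,3^2,3^3=1,3,4,2$ and $\eta(3^i)=(-1)^i$. So the squares are $z_i=(3^i,3^{\pi(i)})$, $i\in\mathbb Z/4$, for a permutation $\pi$ of $\mathbb Z/4$. These coordinates are convenient because $1/2=3$ in $\mathbb F_5$: halving raises the exponent by one.

Consider the face without $z_i$. Its set of rows has complement $\{0,3^i\}$, so its middle is $3^i/2=3^{i+1}$, and its step is $\pm3^i/4=\pm3^i$, with sign $(-1)^i$. Its set of columns has complement $\{0,3^{\pi(i)}\}$, so the middle is $3^{\pi(i)+1}$ and the sign is $(-1)^{\pi(i)}$. Hence $P=z_{i+1}$ and $Q=z_{\gamma(i)}$, where $\gamma(i)=\pi^{-1}(\pi(i)+1)\ne i$. If $\gamma(i)=i+1$, the face is centered. If $\gamma(i)=i+2$, then $(P,Q,N)=(z_{i+1},z_{i+2},z_{i+3})$. If $\gamma(i)=i+3$, then $(P,Q,N)=(z_{i+1},z_{i+3},z_{i+2})$. With $\tau(1)=0$, $\tau(2)=1$, $\tau(3)=-1$, the three cases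 read
\[
\omega(z_{i+1},z_{i+2},z_{i+3})=(-1)^{i+\pi(i)}\,\tau(\gamma(i)-i).
\]
The triple $(z_{i+1},z_{i+2},z_{i+3})$ is a cyclic rotation, hence an even permutation, of the triple obtained from $(z_0,z_1,z_2,z_3)$ by deleting $z_i$. Therefore
\[
\delta\omega(z_0,z_1,z_2,z_3)=\sum_{i}(-1)^i\,\omega(z_{i+1},z_{i+2},z_{i+3})=\sum_{i\in\mathbb Z/4}(-1)^{\pi(i)}\,\tau(\gamma(i)-i).
\]
The permutation $\gamma$ is conjugate to $i\mapsto i+1$, so it is a $4$-cycle, and $\pi(\gamma^\ell(0))=\pi(0)+\ell$. Summing along the cycle, with $\Delta_\ell=\gamma^{\ell+1}(0)-\gamma^\ell(0)$, we obtain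
\[
\delta\omega(z_0,z_1,z_2,z_3)=(-1)^{\pi(0)}\bigl(\tau(\Delta_0)-\tau(\Delta_1)+\tau(\Delta_2)-\tau(\Delta_3)\bigr).
\]
The bracket depends only on $\gamma$, and there are six $4$-cycles.
\begin{center}
\begin{tabular}{ccc}
\hline
$\gamma$ & $\Delta_0,\Delta_1,\Delta_2,\Delta_3$ & $\tau(\Delta_0)-\tau(\Delta_1)+\tau(\Delta_2)-\tau(\Delta_3)$\\
\hline
$(0\,1\,2\,3)$ & $1,1,1,1$ & $0-0+0-0=0$\\
$(0\,1\,3\,2)$ & $1,2,3,2$ & $0-1-1-1=-3$\\
$(0\,2\,1\,3)$ & $2,3,2,1$ & $1+1+1-0=3$\\
$(0\,2\,3\,1)$ & $2,1,2,3$ & $1-0+1+1=3$\\
$(0\,3\,1\,2)$ & $3,2,1,2$ & $-1-1+0-1=-3$\\
$(0\,3\,2\,1)$ & $3,3,3,3$ & $-1+1-1+1=0$\\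
\hline
\end{tabular}
\end{center}
All values lie in $\{0,3,-3\}$. The simplex of Example~\ref{ex:simplex} belongs to the second row.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:torsion}]
The order $400$ of $\mathcal G$ is prime to $3$. By Lemmas~\ref{lem:rankone} and~\ref{lem:values}, Lemma~\ref{lem:average} applies with $q=2$ and $p=3$, so $H^3(M)$ has an element of order $3$. The torsion subgroups of $H^3(M)$ and $H_2(M)$ are isomorphic.
\end{proof}

\section{Torsion in configuration spaces}\label{sec:final}

\begin{proof}[Proof of Corollary~\ref{cor:chess} and Theorem~\ref{thm:main}]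
The first assertion of the corollary was proved at the end of Section~\ref{sec:Y}. Take $k=5$ and $q=3$. For each of the $\binom n5$ subsets $S\subseteq\mathbf n$ with five elements, $M_{S,5}$ is isomorphic to $M_{5,5}$, so the summand $\widetilde H_2(M_{S,5})$ contains $\mathbb Z/3$ by Proposition~\ref{prop:torsion}. This gives the second assertion, and its case $n=5$ is Theorem~\ref{thm:main}.
\end{proof}

The graph $G_{n,5}$ grows with $n$, and so far the torsion lies in degree $3$. To obtain one graph for many $n$ and $q$, we keep five particles on $G_{5,5}$ and occupy the others elsewhere. A particle that runs around a separate circle multiplies the retract by $S^1$ and so shifts the torsion up by one degree; a particle parked on a separate edge does not change the retract.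

\begin{proof}[Proof of Theorem~\ref{thm:range}]
Let $G=G_{5,5}$ and $Z=Z_{5,5}$, and let $f_s\colon\Gamma_5\to G$, $\kappa\colon G\to\Gamma_5$ and $\varphi=\kappa f_s$ be the maps of Section~\ref{sec:sinks}. By Lemmas~\ref{lem:retract} and~\ref{lem:homology} and Proposition~\ref{prop:torsion}, the group $H_3(Z)$ has an element of order $3$.

Let $G_r$ be obtained from $G$ by adding $r$ disjoint circles $C_1,\dots,C_r$, each a loop at a new vertex that is joined to $a_1$ by a new edge, and one more edge $L$ from $a_1$ to a new vertex. This is a finite connected graph. Since $\kappa(a_1)=v$, we can extend $\kappa$ to $\kappa'\colon G_r\to\Gamma_5$ by sending all added cells to $v$. A point of an open edge of $\Gamma_5$ still has only one preimage, so $\kappa'$ sends five distinct points of $G_r$ to a point of $Z$. The circle $C_i$ meets the closure of its complement only in its vertex, so there is a retraction $\mu_i\colon G_r\to C_i$ that sends everything outside $C_i$ to this vertex.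

Let $n\ge5+r$, and fix distinct points $l_1,\dots,l_{n-5-r}$ in the interior of $L$. With $B=C_1\times\dots\times C_r$ define $F\colon Z\times B\to\mathrm{Conf}_n(G_r)$ and $\Psi\colon\mathrm{Conf}_n(G_r)\to Z\times B$ by
\begin{align*}
F(z,\theta)&=\bigl(f_1(z_1),\dots,f_5(z_5),\ \theta_1,\dots,\theta_r,\ l_1,\dots,l_{n-5-r}\bigr),\\
\Psi(x)&=\bigl((\kappa'(x_1),\dots,\kappa'(x_5)),\ (\mu_1(x_6),\dots,\mu_r(x_{5+r}))\bigr).
\end{align*}
The entries of $F(z,\theta)$ are distinct: the first five form a point of $\mathrm{Conf}_5(G)$ by Section~\ref{sec:sinks}, and $G$, the circles $C_i$ and the interior of $L$ are pairwise disjoint. We have $\Psi F(z,\theta)=(\varphi^5(z),\theta)$, and $\varphi^5$ is homotopic to the identity of $Z$. So $H_q(Z\times B)$ is a direct summand of $H_q(\mathrm{Conf}_n(G_r))$.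

The torus $B\cong(S^1)^r$ has $H_i(B)\cong\mathbb Z^{\binom ri}$. These groups are free, so the K\"unneth theorem gives $H_q(Z\times B)\cong\bigoplus_iH_{q-i}(Z)\otimes H_i(B)$. The term $i=q-3$ is $H_3(Z)^{\binom r{q-3}}$, and $\binom r{q-3}\ge1$ for $3\le q\le3+r$. This proves the first assertion. For given $q\ge3$ and $n\ge q+2$ take $r=q-3$; then $n\ge5+r$ and $q=3+r$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CL}
Safia Chettih and Daniel L\"utgehetmann,
\emph{The Homology of Configuration Spaces of Trees with Loops},
arXiv:1612.08290 (2016).

\end{thebibliography}
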